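# Cancelling $\mathbb Z^{n}$ from products with lamplighter groups

## Regrouping lamps: $\mathbb Z/2$, $\mathbb Z/4$ and $\mathbb Z/3$

For a non-trivial finite group $E$ write $L_E=E\wr\mathbb Z$. An element is a pair $(f,k)$, where $f:\mathbb Z\to E$ is finitely supported (the lamps) and $k\in\mathbb Z$ (the cursor). We use the generators $t^{\pm1}$ and $E\setminus\{1\}$: right multiplication by $t^{\pm1}$ moves the cursor by $\pm1$, and right multiplication by an element of $E\setminus\{1\}$ changes the lamp at the cursor. Let $d$ be the word metric.

Start with $E=\mathbb Z/2$, and let $g$ have its lamps on exactly at $-1$ and $2$, with cursor at $4$. To reach $g$ from the identity, walk $0\to-1$, switch, walk $-1\to2$, switch, walk $2\to4$. That is $6$ moves and $2$ switches. Nothing shorter works, since the cursor must visit $-1$ and end at $4$, and two lamps must change. So $d(1,g)=8$. Up to constants, only one number matters here, the length of the territory the cursor must cover.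

**Definition (hull pseudometric).** For $g=(f,k)$ and $g'=(f',k')$ in $L_E$ let $[a(g,g'),b(g,g')]$ be the convex hull of
$$\{k,k'\}\cup\{p\in\mathbb Z: f(p)\ne f'(p)\},$$
and put $\rho(g,g')=b(g,g')-a(g,g')$.

In the example the hull is $[-1,4]$ and $\rho(1,g)=5$. For all $g\neq g'$ we have
$$\rho(g,g')\le d(g,g')\le 3\rho(g,g')+1. \tag{1}$$
For the lower bound, a path from $g$ to $g'$ must bring the cursor to both ends of the hull, which takes at least $b-a$ moves. For the upper bound we may assume $k\le k'$ by symmetry. Walk $k\to a\to b\to k'$, correcting every lamp on the way. The number of moves is $(k-a)+(b-a)+(b-k')=2\rho-(k'-k)\le2\rho$, and there are at most $\rho+1$ lamp changes, one for each integer of $[a,b]$.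

Now group the lamps of $L_{\mathbb Z/2}$ in pairs: the lamps at $2j$ and $2j+1$ form block $j$, with state in $(\mathbb Z/2)^2$. An element with even cursor $2k$ becomes an element of $L_{(\mathbb Z/2)^2}$ with cursor $k$, and every element of $L_{(\mathbb Z/2)^2}$ arises exactly once. For the $g$ above, block $-1$ is in state $(0,1)$, block $1$ is in state $(1,0)$, and the cursor is $2$, so the new hull is $[-1,2]$, of length $3$. In general the ends of the new hull are $\lfloor a/2\rfloor$ and $\lfloor b/2\rfloor$, because $\lfloor\cdot/2\rfloor$ is monotone. So the old length $\rho$ and the new length $\rho_{\rm bl}$ satisfy $2\rho_{\rm bl}-1\le\rho\le2\rho_{\rm bl}+1$. In the example, $5=2\cdot3-1$. Every element with odd cursor is at $\rho$-distance $1$ from one with even cursor. Hence $L_{\mathbb Z/2}$ and $L_{(\mathbb Z/2)^2}$ are quasi-isometric. Finally, $\rho$ sees only whether two lamps are equal, so a bijection $(\mathbb Z/2)^2\to\mathbb Z/4$ fixing the identity, applied lamp by lamp, preserves $\rho$. Thus $L_{\mathbb Z/2}$ and $L_{\mathbb Z/4}$ are quasi-isometric.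

Here a map $f$ is a **$(K,c)$-quasi-isometry** if $K^{-1}d(z,z')-c\le d(f(z),f(z'))\le Kd(z,z')+c$ for all $z,z'$, and every point of the target is within $c$ of the image. Two spaces are quasi-isometric if there is such a map for some $K\ge1$, $c\ge0$.

Does some other trick connect $\mathbb Z/2$ and $\mathbb Z/3$? No, by a deep theorem that we shall use as a black box.

**Theorem (Eskin–Fisher–Whyte,** *Coarse differentiation of quasi-isometries I* and *II*, Ann. of Math. 176 (2012) and 177 (2013)**).** For non-trivial finite $E,F$, the groups $E\wr\mathbb Z$ and $F\wr\mathbb Z$ are quasi-isometric if and only if there are positive integers $d,r,s$ with $|E|=d^r$ and $|F|=d^s$.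

Now give the groups extra room. A quasi-isometry $L_E\to L_F$ times the identity is a quasi-isometry $\mathbb Z^n\times L_E\to\mathbb Z^n\times L_F$. But maps of the products may mix the two factors. Could $\mathbb Z\times L_{\mathbb Z/2}$ and $\mathbb Z\times L_{\mathbb Z/3}$ be quasi-isometric after all?

These products arise as follows.

**Definition (permutational wreath product).** For a group $H$, a normal subgroup $N\lhd H$ and a group $E$,
$$E\wr_{H/N}H=\Big(\bigoplus_{H/N}E\Big)\rtimes H,$$
where $H$ permutes the coordinates through left translation on $H/N$. For $m\ge2$, $E\wr_{\mathbb Z}\mathbb Z^m$ denotes $E\wr_{\mathbb Z^m/\mathbb Z^{m-1}}\mathbb Z^m$, with $\mathbb Z^{m-1}$ a coordinate subgroup and $\mathbb Z^m/\mathbb Z^{m-1}$ identified with $\mathbb Z$.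

For $m=2$ the cursor moves in the plane but the lamps sit on a line: at position $(t,k)$ it acts on lamp number $k$. In general $\mathbb Z^{m-1}$ acts trivially on $\mathbb Z^m/\mathbb Z^{m-1}$, so it commutes with all lamps as well as with the remaining coordinate, and
$$E\wr_{\mathbb Z}\mathbb Z^m\cong\mathbb Z^{m-1}\times L_E .$$

The following question comes from Vincent Dumoncel, "On the quasi-isometric classification of permutational wreath products", arXiv:2409.20159 (2024): if $E\wr_{\mathbb Z}\mathbb Z^m$ and $F\wr_{\mathbb Z}\mathbb Z^m$ are quasi-isometric, must $|E|$ and $|F|$ be powers of a common number? The answer is yes.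

**Main Theorem.** Let $m\ge 2$ and let $E,F$ be non-trivial finite groups. If $E\wr_{\mathbb Z}\mathbb Z^m$ and $F\wr_{\mathbb Z}\mathbb Z^m$ are quasi-isometric, then $|E|$ and $|F|$ are powers of a common integer.

Put $n=m-1\ge1$. By the Eskin–Fisher–Whyte theorem it suffices to turn a quasi-isometry $\mathbb Z^n\times L_E\to\mathbb Z^n\times L_F$ into a quasi-isometry $L_E\to L_F$. The last two sections use the same method for two stronger statements, a general cancellation theorem (Theorem A) and a complete classification (Theorem B).

Products always carry the sum metric, and $\mathbb Z^n$, $\mathbb R^n$ carry the $\ell^1$ norm $|\cdot|$.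

## Slices, and how a slice can collapse

Let $f:\mathbb Z^n\times L_E\to\mathbb Z^n\times L_F$ be a $(K,c)$-quasi-isometry and let $p$ be the projection to $L_F$. The obvious candidates for a map $L_E\to L_F$ are the slices
$$\phi_t(x)=p\,f(t,x),\qquad t\in\mathbb Z^n .$$
Half of the work is free: $p$ is $1$-Lipschitz, so $d(\phi_t(x),\phi_t(x'))\le Kd(x,x')+c$. For the lower bound, write $f(t,x)=(\tau,\phi_t(x))$ and $f(t,x')=(\tau',\phi_t(x'))$. All we know is
$$|\tau-\tau'|+d(\phi_t(x),\phi_t(x'))\ge K^{-1}d(x,x')-c .$$
The first summand might account for everything, and then the slice collapses.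

This really happens in a product that looks similar. Replace both lamplighter groups by $\mathbb Z$ and let $f:\mathbb Z\times\mathbb Z\to\mathbb Z\times\mathbb Z$ be the swap $f(t,k)=(k,t)$. It is an isometry, yet $\phi_0(k)=0$ for all $k$. So no formal manipulation of the inequalities can succeed. The proof has to use something that $L_E$ has and $\mathbb Z$ does not.

That something is branching. A line in $L_E$ can be left in many ways, and two lines can share a point and separate in both directions. The plan is to pass to a limit in which quasi-isometries become homeomorphisms, to show there by topology that the $\mathbb R^n$-direction is preserved, and to return.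

## Asymptotic cones

Fix a non-principal ultrafilter $\omega$ on $\mathbb N$. Every bounded real sequence has a limit $\lim_\omega$, which equals the ordinary limit when that exists, respects sums, $\min$, $\max$ and weak inequalities, and depends only on the sequence up to $\omega$-negligible changes.

**Definition (asymptotic cone).** Let $M$ be a metric or pseudometric space, $o_i\in M$ and $r_i\to\infty$. Then $\mathrm{Cone}(M;o_i,r_i)$ is the set of sequences $(x_i)$ in $M$ with $d(x_i,o_i)/r_i$ bounded, with metric $\lim_\omega d(x_i,y_i)/r_i$, where points at distance $0$ are identified. The class of $(x_i)$ is written $[x_i]$.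

For example, $[x_i]\mapsto\lim_\omega(x_i-o_i)/r_i$ identifies $\mathrm{Cone}(\mathbb Z^n;o_i,r_i)$ with $\mathbb R^n$. It preserves distances, and $v\in\mathbb R^n$ is the image of $[o_i+\lfloor r_iv\rfloor]$, with integer parts taken coordinatewise. As distances in a product add,
$$\mathrm{Cone}(\mathbb Z^n\times M;(t_i,o_i),r_i)=\mathbb R^n\times\mathrm{Cone}(M;o_i,r_i).$$
The subsets $\mathbb R^n\times\{x\}$ are called **fibers**.

A $(K,c)$-quasi-isometry $f$ induces a map $f_\omega:[z_i]\mapsto[f(z_i)]$ from the cone based at $o_i$ to the cone based at $f(o_i)$, with the same scales. Dividing the defining inequalities by $r_i$ removes the constant $c$ in the limit. So $f_\omega$ is well defined and $K$-bilipschitz, hence injective. It is onto: given $[w_i]$, choose $z_i$ with $d(f(z_i),w_i)\le c$. Then $d(z_i,o_i)\le K(d(f(z_i),f(o_i))+c)$, which is bounded by a multiple of $r_i$, so $[z_i]$ is a point of the cone and $f_\omega[z_i]=[w_i]$. Thus $f_\omega$ is a bilipschitz homeomorphism. For instance, $k\mapsto2k+(-1)^k$ on $\mathbb Z$ induces $s\mapsto2s$ on $\mathbb R$. The swap on $\mathbb Z^2$ induces the swap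 on $\mathbb R^2$, which does not carry fibers to fibers.

We shall need two properties of a metric space $C$, for an integer $k\ge1$:

* $(D_k)$: every compact subset of $C$ has covering dimension $\le k$.
* $(I_k)$: each $x\in C$ is the intersection of the images of a non-empty family of bilipschitz embeddings $\mathbb R^k\to C$.

Recall that a compact metrizable space has covering dimension $\le k$ if every open cover has an open refinement in which each point lies in at most $k+1$ sets.

The line $C=\mathbb R$ satisfies $(D_1)$ but not $(I_1)$. Indeed, a bilipschitz embedding $\mathbb R\to\mathbb R$ is continuous, injective and unbounded in both directions, so it is onto, and no intersection of such images is a point. This is exactly where the swap escapes. The tripod (three half-lines glued at $o$) satisfies $(D_1)$. At its center $o$, the three lines formed by pairs of legs intersect in $\{o\}$. At any other point $(I_1)$ fails: an embedded bilipschitz line is closed and unbounded in both directions, so it is the union of two legs, and it contains a whole leg as soon as it contains a point of that leg other than $o$.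 The cone of a lamplighter group has enough branching at every point.

## Dimension and lines in the cone of $L_E$

First, two inequalities. The hull of $(g,g'')$ lies in the union of the hulls of $(g,g')$ and $(g',g'')$: if $f(p)\ne f''(p)$ then $f(p)\neq f'(p)$ or $f'(p)\ne f''(p)$, and the cursors of $g$ and $g''$ are in the union as well. These two intervals share the cursor position of $g'$, so their union is an interval. Hence
$$a(g,g'')\ge\min\big(a(g,g'),a(g',g'')\big),\qquad b(g,g'')\le\max\big(b(g,g'),b(g',g'')\big). \tag{2}$$
Two intervals with a common point have a union of length at most the sum of their lengths, so $\rho$ satisfies the triangle inequality and is a pseudometric. By (1) the identity $(L_E,d)\to(L_E,\rho)$ is a quasi-isometry. It induces a bilipschitz homeomorphism of cones, and $(D_1)$ and $(I_1)$ survive bilipschitz homeomorphisms. So it is enough to study the cones of $\rho$.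

**Lemma 1.** Let $E$ be a non-trivial finite group and $C=\mathrm{Cone}(L_E;o_i,r_i)$ with respect to $\rho$. Then:

* (D) every compact subset of $C$ has dimension $\le1$;
* (I) for every $x\in C$ there are isometric embeddings $\ell,\ell':\mathbb R\to C$ with $\ell(\mathbb R)\cap\ell'(\mathbb R)=\{x\}$.

Consequently every asymptotic cone of $L_E$, for $\rho$ or for the word metric, satisfies $(D_1)$ and $(I_1)$.

**Step 1: limits of the hulls.** *The purpose is to carry cursors and hulls, with (2), to the cone.* Let $k(g)$ denote the cursor of $g$ and $k_i^0$ that of $o_i$. Choose one representative sequence for each point of $C$. For $x=[g_i]$ and $y=[g_i']$ put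
$$\kappa(x)=\lim_\omega\frac{k(g_i)-k_i^0}{r_i},\quad \alpha(x,y)=\lim_\omega\frac{a(g_i,g_i')-k_i^0}{r_i},\quad \beta(x,y)=\lim_\omega\frac{b(g_i,g_i')-k_i^0}{r_i}.$$
The limits are finite. Indeed $|k(g_i)-k_i^0|\le\rho(g_i,o_i)$, and $a\le k(g_i)\le b$ with $b-a=\rho(g_i,g_i')$, and both $\rho(g_i,o_i)$ and $\rho(g_i,g_i')$ are bounded by multiples of $r_i$. Writing $\rho$ also for the metric of $C$, we have $\rho(x,y)=\beta(x,y)-\alpha(x,y)$, and $\kappa(x),\kappa(y)$ lie in $[\alpha(x,y),\beta(x,y)]$. Hence $\kappa$ is $1$-Lipschitz. Moreover $\alpha(x,x)=\beta(x,x)=\kappa(x)$, both functions are symmetric, and (2) holds for $\alpha,\beta$ in place of $a,b$.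

**Step 2: small open sets, two at each point.** *The purpose is (D).* Let $\varepsilon>0$ and $J_q=(q\varepsilon,(q+2)\varepsilon)$ for $q\in\mathbb Z$. A real $s$ lies in $J_q$ exactly when $s/\varepsilon-2<q<s/\varepsilon$, and such an open interval of length $2$ contains one or two integers. So the $J_q$ cover $\mathbb R$ and no real lies in more than two of them. On the open set $\kappa^{-1}(J_q)$ define
$$x\sim y\iff \alpha(x,y)\ge(q-1)\varepsilon\ \text{ and }\ \beta(x,y)\le(q+3)\varepsilon .$$
This is reflexive since $\alpha(x,x)=\beta(x,x)=\kappa(x)\in J_q$. It is clearly symmetric, and it is transitive by (2). Since $\rho=\beta-\alpha$, each class has diameter $\le4\varepsilon$. If $x,y$ lie in the slab $\kappa^{-1}(J_q)$ and $x\not\sim y$, then $\rho(x,y)>\varepsilon$, because one of the following holds: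
$$\rho(x,y)\ge\kappa(x)-\alpha(x,y)>q\varepsilon-(q-1)\varepsilon=\varepsilon,\qquad \rho(x,y)\ge\beta(x,y)-\kappa(x)>(q+3)\varepsilon-(q+2)\varepsilon=\varepsilon .$$
So the class of $x$ contains all points of the open slab within $\varepsilon$ of $x$, and classes are open in $C$. Classes in one slab are disjoint, and a point lies in at most two slabs. Altogether the classes, for all $q$, form an open cover of $C$ by sets of diameter $\le4\varepsilon$, with each point in at most two of them. Given a compact $P\subset C$ and an open cover of $P$, take $4\varepsilon$ below a Lebesgue number of it. The classes, intersected with $P$, refine the cover with each point in at most two sets. So $\dim P\le1$.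

**Step 3: two lines that meet only at $x$.** *The purpose is (I). The first line only moves the cursor, and the second changes every lamp it passes.* Let $x=[(f_i,k_i)]$, fix $e\in E\setminus\{1\}$, put $c_i(s)=k_i+\lfloor sr_i\rfloor$ and
$$\ell(s)=[(f_i,c_i(s))],\qquad \ell'(s)=[(f_i^s,c_i(s))],$$
where $f_i^s(p)=f_i(p)e$ if $k_i\le p<c_i(s)$ or $c_i(s)\le p<k_i$, and $f_i^s(p)=f_i(p)$ otherwise.

Let $s\le s'$. For $\ell$, the hull is $[c_i(s),c_i(s')]$. For $\ell'$ we claim that $f_i^s$ and $f_i^{s'}$ differ exactly on $[c_i(s),c_i(s'))$. If $k_i\le c_i(s)$, the changed lamps are those in $[k_i,c_i(s))$ and $[k_i,c_i(s'))$. If $c_i(s')\le k_i$, they are those in $[c_i(s),k_i)$ and $[c_i(s'),k_i)$. If $c_i(s)\le k_i\le c_i(s')$, they are those in $[c_i(s),k_i)$ and $[k_i,c_i(s'))$. In each case the symmetric difference is $[c_i(s),c_i(s'))$. So the hull is again $[c_i(s),c_i(s')]$. Dividing its length by $r_i$ and taking the limit gives $\rho(\ell(s),\ell(s'))=\rho(\ell'(s),\ell'(s'))=|s-s'|$. In particular, with one parameter equal to $0$, all these sequences stay at distance $O(r_i)$ from $(f_i,k_i)$ and define points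 of $C$.

Now compare $\ell(s)$ and $\ell'(s')$. Their lamps differ exactly at the integers of the half-open interval between $k_i$ and $c_i(s')$, that is, $[k_i,c_i(s'))$ or $[c_i(s'),k_i)$. The hull contains this set and both cursors, so its length is at least $|c_i(s')-k_i|-1$ and at least $|c_i(s)-c_i(s')|$. In the limit,
$$\rho(\ell(s),\ell'(s'))\ge\max(|s'|,|s-s'|).$$
Thus $\ell(s)=\ell'(s')$ forces $s=s'=0$, and $\ell(0)=\ell'(0)=x$. $\square$

## Top-dimensional sheets are unions of fibers

Let $T$ be the tripod with center $o$ and legs $T_1,T_2,T_3$. Then $\mathbb R\times T$ is three half-planes glued along a line. The evident planes in it are unions of two of the half-planes, and these are unions of fibers $\mathbb R\times\{y\}$. Could a plane follow $T_1$ and $T_2$ for $t\ge0$ and then switch to $T_1$ and $T_3$ for $t\le0$? Consider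
$$(\mathbb R\times T_1)\cup([0,\infty)\times T_2)\cup((-\infty,0]\times T_3).$$
At a point $(0,u)$ with $u\in T_2$, $u\ne o$, this set looks like a half-disc. Switching legs creates a boundary, so this is not a plane. In a two-dimensional space with no room for $2$-cycles, a disc is the only minimal way to fill its boundary circle. A homeomorphism fixing the circle must therefore preserve the disc. If the homeomorphism pushes along the fibers, the disc must contain whole pieces of fibers. We now prove this in general.

Full dimension is essential: in $\mathbb R\times C'$ with a line $\ell$ in $C'$, the diagonal $\{(s,\ell(s))\}$ is a bilipschitz line and not a union of fibers.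

The compact sets that appear may be wild, so we use Čech cohomology $H^*$ of compact metrizable spaces and pairs, with $\mathbb F_2$ coefficients. On balls and spheres it has the usual values. We need these textbook facts:

* homotopy invariance, the exact sequence of a pair, and the Mayer–Vietoris sequence for two compact subsets;
* $H^q(Q,Z)=0$ for $q>\dim Q$ and $Z\subset Q$ compact;
* $\dim(P\times P')\le\dim P+\dim P'$ for compact metrizable $P,P'$, and monotonicity of $\dim$ for closed subsets.

**Lemma 2.** Let $n\ge1$, $k\ge1$. Let $C'$ be a metric space all of whose compact subsets have dimension $\le k$, and let $X=\mathbb R^n\times C'$. Let $j:\mathbb R^{n+k}\to X$ be a bilipschitz embedding. Then $j(\mathbb R^{n+k})$ is a union of fibers $\mathbb R^n\times\{y\}$.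

Put $N=n+k-1\ge1$ throughout the proof.

**Step 1: $H^{N+1}(Z)=0$ for every compact $Z\subset X$.** *The purpose is to rule out top-dimensional cycles.* Projecting $Z$ to the two factors gives $Z\subset Q:=[-R,R]^n\times P$ with $P\subset C'$ compact. Then $\dim Q\le n+\dim P\le n+k=N+1$, so $H^{N+2}(Q,Z)=0$. In the exact sequence
$$H^{N+1}(Q)\to H^{N+1}(Z)\to H^{N+2}(Q,Z)=0$$
the first map is onto. By homotopy invariance $H^{N+1}(Q)=H^{N+1}(P)$, and this is $0$ because $N+1=n+k>k\ge\dim P$. This is the first use of $n\ge1$.

**Step 2: a disc is the smallest filling of its boundary.** *The purpose is to describe $B=j(D)$ in terms of $S=j(\partial D)$ and the topology of $X$ alone.* Let $D\subset\mathbb R^{n+k}$ be a closed round ball, $B=j(D)$ and $S=j(\partial D)\cong S^N$. Say that a compact set $B'\supset S$ *fills* $S$ if the restriction $H^N(B')\to H^N(S)=\mathbb F_2$ is zero. Since $N\ge1$ we have $H^N(B)=0$, so $B$ fills $S$. A closed disc with an open disc in its interior removed does not fill its outer circle: it retracts onto that circle, so the restriction is onto. In $\mathbb R^3$ a circle on a round $2$-sphere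 is filled by each of the two caps it bounds, and there is no smallest filling. Step 1 is what fails there, as $H^2$ of the sphere is not zero.

*Claim: if $B'$ fills $S$, then $B\subset B'$.* Suppose $z\in B\setminus B'$. As $S\subset B'$, we have $z=j(w)$ with $w\in\mathrm{int}\,D$. Mayer–Vietoris for $B,B'$ gives the exact sequence
$$H^N(B)\oplus H^N(B')\to H^N(B\cap B')\to H^{N+1}(B\cup B').$$
Here $H^N(B)=0$, and $H^{N+1}(B\cup B')=0$ by Step 1. So $H^N(B')\to H^N(B\cap B')$ is onto. The composite $H^N(B')\to H^N(B\cap B')\to H^N(S)$ is zero since $B'$ fills $S$. Hence $H^N(B\cap B')\to H^N(S)$ is zero.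

On the other hand, radial projection from $w$ retracts $D\setminus\{w\}$ onto $\partial D$. So $B\setminus\{z\}$ retracts onto $S$, and by restriction so does its subset $B\cap B'$, which contains $S$. Since $S\hookrightarrow B\cap B'\to S$ is the identity, $H^N(B\cap B')\to H^N(S)=\mathbb F_2$ is onto. This is a contradiction.

*Consequence: if $\Phi$ is a homeomorphism of $X$ with $\Phi|_S=\mathrm{id}$, then $\Phi(B)=B$.* The set $\Phi(B)$ is compact, contains $S$, and is homeomorphic to a ball. So $H^N(\Phi(B))=0$ and $\Phi(B)$ fills $S$, and likewise $\Phi^{-1}(B)$. By the claim $B\subset\Phi(B)$ and $B\subset\Phi^{-1}(B)$, and the latter says $\Phi(B)\subset B$.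

**Step 3: pushing along the fibers.** *The purpose is to show that $B$ contains small pieces of fibers away from $S$.* Let $U\subset\mathbb R^n$ be an open round ball and $W\subset C'$ open, with $(U\times W)\cap S=\emptyset$. We claim: if $y\in W$, $v',v''\in U$ and $(v',y)\in B$, then $(v'',y)\in B$.

Since $U$ is convex, it contains the segment $[v',v'']$. Take the vector field $\chi\cdot(v''-v')$, where $\chi$ is a smooth function compactly supported in $U$ and equal to $1$ near the segment. Its flow $\varphi_s$ is the identity off $U$ and $\varphi_1(v')=v''$. Choose $\delta>0$ such that the ball of radius $\delta$ around $y$ lies in $W$, and put $\lambda(u)=\max(0,1-d(u,y)/\delta)$. Then $\lambda:C'\to[0,1]$ is continuous, $\lambda(y)=1$, and $\lambda=0$ off $W$. The map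
$$\Phi(v,u)=(\varphi_{\lambda(u)}(v),u)$$
is continuous with continuous inverse $(v,u)\mapsto(\varphi_{-\lambda(u)}(v),u)$. It is the identity off $U\times W$, hence on $S$. By Step 2, $\Phi(B)=B$. So $(v'',y)=\Phi(v',y)\in B$.

**Step 4: from pieces to whole fibers.** *The purpose is to conclude, using that $\mathbb R^n$ is connected.* Let $Y=j(\mathbb R^{n+k})$. As a bilipschitz image of a complete space it is complete, hence closed in $X$. Fix $y\in C'$ and let $I=\{v\in\mathbb R^n:(v,y)\in Y\}$, a closed set. Let $v\in I$ and $z=(v,y)$. Since $j$ is bilipschitz, $j^{-1}(\mathrm{ball}(z,2))$ is bounded, so it lies in $\mathrm{int}\,D$ for some closed round ball $D$. With $S=j(\partial D)$ and $B=j(D)$ we get $S\cap\mathrm{ball}(z,2)=\emptyset$ and $z\in B$. Choose an open round ball $U$ around $v$ and an open $W\ni y$ with $U\times W\subset\mathrm{ball}(z,2)$. By Step 3, $U\times\{y\}\subset B\subset Y$, so $U\subset I$. Hence $I$ is open and closed in $\mathbb R^n$, that is, $I=\emptyset$ or $I=\mathbb R^n$. $\square$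

## Homeomorphisms that preserve fibers

A sheet $\mathbb R^n\times\ell(\mathbb R)$ is sent to a union of fibers by Lemma 2. A single fiber is an intersection of such sheets, by $(I_k)$. We use invariance of domain: a subset of $\mathbb R^n$ that is homeomorphic to $\mathbb R^n$ is open, and $\mathbb R^a$ does not embed in $\mathbb R^b$ for $a>b$.

**Lemma 3.** Let $n,k\ge1$, let $C$ satisfy $(I_k)$ and $C'$ satisfy $(D_k)$, and let $h:\mathbb R^n\times C\to\mathbb R^n\times C'$ be a $K$-bilipschitz homeomorphism. Then $h$ maps each fiber onto a fiber, and the induced map $\phi:C\to C'$, defined by $h(\mathbb R^n\times\{x\})=\mathbb R^n\times\{\phi(x)\}$, is a $K$-bilipschitz bijection.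

**Step 1: the image of a fiber is a union of fibers.** *The purpose is to use the sheets through the fiber.* Let $x\in C$ and let $(\ell_i)$ be a non-empty family as in $(I_k)$, so $\bigcap_i\ell_i(\mathbb R^k)=\{x\}$. Each $h\circ(\mathrm{id}\times\ell_i):\mathbb R^{n+k}\to\mathbb R^n\times C'$ is a bilipschitz embedding. By Lemma 2 its image $h(\mathbb R^n\times\ell_i(\mathbb R^k))$ is a union of fibers, and then so is the intersection of these images. Since $h$ is injective,
$$\bigcap_ih(\mathbb R^n\times\ell_i(\mathbb R^k))=h\Big(\mathbb R^n\times\bigcap_i\ell_i(\mathbb R^k)\Big)=h(\mathbb R^n\times\{x\}).$$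
So $h(\mathbb R^n\times\{x\})=\mathbb R^n\times A$ with $A\ne\emptyset$.

**Step 2: it is one fiber.** *The purpose is $|A|=1$.* The space $\mathbb R^n\times A$ is homeomorphic to $\mathbb R^n$ through $h$. By invariance of domain each $\mathbb R^n\times\{a\}$, $a\in A$, is open in it. These sets are disjoint, non-empty and cover a connected space, so there is only one.

**Step 3: the map on the base.** *The purpose is to read off $\phi$.* Since $h$ is a bijection that maps fibers onto fibers, $\phi$ is a bijection: distinct fibers have disjoint images, and the images cover. In the sum metric $d(x,x')$ is the distance between the fibers over $x$ and $x'$, since $|v-v'|+d(x,x')\ge d(x,x')$ with equality for $v=v'$. As $h$ changes distances by a factor between $K^{-1}$ and $K$ and maps fibers onto fibers, $\phi$ is $K$-bilipschitz. $\square$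

## Uniform slices from cones at moving base points

A collapsing slice must now leave a trace in some cone. To see it, we choose the base points and scales of the cone where the collapse happens.

**Lemma 4.** Let $M,N$ be non-empty metric spaces, $n\ge0$, and let $f:\mathbb Z^n\times M\to\mathbb Z^n\times N$ be a $(K,c)$-quasi-isometry. Suppose that for all base points $(t_i,x_i)$ and all scales $r_i\to\infty$ the induced map of cones $h=f_\omega:\mathbb R^n\times C\to\mathbb R^n\times C'$ maps each fiber onto a fiber and induces a $K$-bilipschitz bijection $\phi:C\to C'$. Then the maps $\phi_t=pf(t,\cdot):M\to N$, where $p$ is the projection to $N$, are quasi-isometries with constants independent of $t\in\mathbb Z^n$.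

One observation is used three times below. In the cones based at $(t_i,x_i)$ and $f(t_i,x_i)$ we have $C=\mathrm{Cone}(M;x_i,r_i)$ and $C'=\mathrm{Cone}(N;\phi_{t_i}(x_i),r_i)$. If $[(s_i,u_i)]$ is a point of the first cone, then its image $[f(s_i,u_i)]$ has $C'$-coordinate $[\phi_{s_i}(u_i)]$, so
$$\phi([u_i])=[\phi_{s_i}(u_i)]. \tag{3}$$

**Step 1: upper bound.** *The purpose is the easy inequality.* As $p$ is $1$-Lipschitz, $d(\phi_t(x),\phi_t(x'))\le Kd(x,x')+c$.

**Step 2: lower bound.** *The purpose is to exclude the collapse of slices.* We claim that there is $c'$ with $d(\phi_t(x),\phi_t(x'))\ge\frac1{2K}d(x,x')-c'$ for all $t,x,x'$. If not, for each $i\ge1$ choose $t_i,x_i,x_i'$ with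
$$d(\phi_{t_i}(x_i),\phi_{t_i}(x_i'))<\tfrac1{2K}d(x_i,x_i')-i .$$
The left side is $\ge0$, so $r_i:=d(x_i,x_i')>2Ki\to\infty$. Take cones at scale $r_i$ based at $(t_i,x_i)$ and $f(t_i,x_i)$. The points $[x_i]$ and $[x_i']$ of $C$ are at distance $1$, and by (3) with $s_i=t_i$ their images under $\phi$ are $[\phi_{t_i}(x_i)]$ and $[\phi_{t_i}(x_i')]$. Since $\phi$ is $K$-bilipschitz, $\lim_\omega d(\phi_{t_i}(x_i),\phi_{t_i}(x_i'))/r_i\ge1/K$. By the choice above this limit is at most $\frac1{2K}$, a contradiction.

**Step 3: coarse surjectivity.** *The purpose is a uniform bound on the distance to the image.* If there is none, there are $t_i$ and $y_i\in N$ whose distance $r_i$ to $\phi_{t_i}(M)$ tends to $\infty$. Pick $x_i$ with $d(\phi_{t_i}(x_i),y_i)\le r_i+1$ and take cones at scale $r_i$ based at $(t_i,x_i)$ and $f(t_i,x_i)$. Then $[y_i]\in C'$. Since $\phi$ is onto, (3) gives $[x_i']\in C$ with $[y_i]=\phi([x_i'])=[\phi_{t_i}(x_i')]$. So $\lim_\omega d(y_i,\phi_{t_i}(x_i'))/r_i=0$. But $d(y_i,\phi_{t_i}(x_i'))\ge r_i$ for all $i$, a contradiction. $\square$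

**Proof of the Main Theorem.** Let $n=m-1\ge1$. A quasi-isometry between $E\wr_{\mathbb Z}\mathbb Z^m$ and $F\wr_{\mathbb Z}\mathbb Z^m$ is a $(K,c)$-quasi-isometry $f:\mathbb Z^n\times L_E\to\mathbb Z^n\times L_F$ for some $K,c$, with word metrics on the lamplighter groups. Every induced map of cones is a $K$-bilipschitz homeomorphism $\mathbb R^n\times C\to\mathbb R^n\times C'$, where $C,C'$ are cones of $L_E,L_F$. By Lemma 1 both satisfy $(D_1)$ and $(I_1)$. So Lemma 3 with $k=1$ shows that the hypothesis of Lemma 4 holds. By Lemma 4, $\phi_0:L_E\to L_F$ is a quasi-isometry. By the Eskin–Fisher–Whyte theorem, $|E|$ and $|F|$ are powers of a common integer. $\blacksquare$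

## Cancellation for spaces whose cones satisfy $(D_k)$ and $(I_k)$

Only $(D_k)$ and $(I_k)$ entered the argument. With a little more work even the rank of the free abelian factor can be recovered.

**Definition.** For $k\ge1$ let $\mathcal C_k$ be the class of non-empty metric spaces $M$ all of whose asymptotic cones (any base points, any scales $r_i\to\infty$) satisfy $(D_k)$ and $(I_k)$.

By Lemma 1, $L_E\in\mathcal C_1$. The group $\mathbb Z$ is not in $\mathcal C_1$, since $\mathbb R$ fails $(I_1)$.

**Theorem A (general cancellation).** Let $M\in\mathcal C_k$ and $N\in\mathcal C_l$ with $k,l\ge1$, let $n,n'\ge0$, and let $f:\mathbb Z^n\times M\to\mathbb Z^{n'}\times N$ be a $(K,c)$-quasi-isometry. Then: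

1. $n=n'$ and $k=l$;
2. the maps $\phi_t=pf(t,\cdot):M\to N$ are quasi-isometries with constants independent of $t$;
3. for every $\varepsilon>0$ there is $R$ with $d(\phi_t(x),\phi_{t'}(x))\le\varepsilon|t-t'|+R$ for all $t,t',x$.

In particular $\mathbb Z^n\times M$ and $\mathbb Z^{n'}\times N$ are quasi-isometric if and only if $n=n'$ and $M,N$ are quasi-isometric.

Part 3 says that the slices drift apart sublinearly in $t$.

**Step 1: $n+k=n'+l$.** *The purpose is to compare total dimensions, so that Lemma 2 applies.* Let $h=f_\omega:\mathbb R^n\times C\to\mathbb R^{n'}\times C'$ be an induced homeomorphism of cones. By $(I_k)$ there is an embedding $\mathbb R^k\to C$, so the cube $[0,1]^{n+k}$ embeds in $\mathbb R^n\times C$. Its image under $h$ is compact and lies in some $[-R,R]^{n'}\times P'$ with $P'\subset C'$ compact, a space of dimension $\le n'+l$. By monotonicity of dimension, $n+k\le n'+l$. The same argument for $h^{-1}$ gives equality.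

**Step 2: $n=n'$ and $k=l$.** *The purpose is to separate the two summands by looking at the image of one fiber.* We show $n'\le n$. This is trivial if $n'=0$. If $n'\ge1$, let $x\in C$ with a family $(\ell_i)$ as in $(I_k)$. The maps
$$h\circ(\mathrm{id}\times\ell_i):\mathbb R^{n+k}=\mathbb R^{n'+l}\to\mathbb R^{n'}\times C'$$
are bilipschitz embeddings and $C'$ satisfies $(D_l)$. So by Lemma 2, with $n',l$ in the roles of $n,k$, their images are unions of fibers $\mathbb R^{n'}\times\{y\}$. As $h$ is injective,
$$h(\mathbb R^n\times\{x\})=\bigcap_ih(\mathbb R^n\times\ell_i(\mathbb R^k))=\mathbb R^{n'}\times A,\qquad A\neq\emptyset .$$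
Hence $\mathbb R^{n'}$ embeds in $\mathbb R^n$, and $n'\le n$ by invariance of domain. The same argument for $h^{-1}$ gives $n\le n'$. So $n=n'$, and $k=l$ by Step 1. This proves 1.

**Step 3: uniform slices.** *The purpose is 2.* If $n\ge1$, Lemma 3 shows that every induced homeomorphism of cones maps fibers onto fibers and induces a $K$-bilipschitz bijection $C\to C'$. If $n=0$, fibers are points and this is trivial. So Lemma 4 applies and gives 2.

**Step 4: slow drift.** *The purpose is 3.* If 3 fails for some $\varepsilon>0$, choose for each $i$ elements $t_i,t_i',x_i$ with $d(\phi_{t_i}(x_i),\phi_{t_i'}(x_i))>\varepsilon|t_i-t_i'|+i$. The left side is at most $d(f(t_i,x_i),f(t_i',x_i))\le K|t_i-t_i'|+c$. So $K|t_i-t_i'|+c>i$, and $r_i:=|t_i-t_i'|\to\infty$. Take the cones at scale $r_i$ based at $(t_i,x_i)$ and $f(t_i,x_i)$. The points $[(t_i,x_i)]$ and $[(t_i',x_i)]$ lie in one fiber, the one over $[x_i]$, so their images lie in one fiber. By (3) this means $[\phi_{t_i}(x_i)]=[\phi_{t_i'}(x_i)]$, that is, $\lim_\omega d(\phi_{t_i}(x_i),\phi_{t_i'}(x_i))/r_i=0$. But this limit is $\ge\varepsilon$ by the choice, a contradiction.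

**Step 5: the equivalence.** *The purpose is the final statement.* If the products are quasi-isometric, then $n=n'$ by 1, and $\phi_0$ is a quasi-isometry $M\to N$ by 2. Conversely, $\mathrm{id}\times g$ is a quasi-isometry for any quasi-isometry $g:M\to N$. $\square$

Products of $k$ lamplighter groups belong to $\mathcal C_k$. The cone of a product is the product of the cones $C_1,\dots,C_k$. A compact subset lies in the product of its projections, compacta of dimension $\le1$, and so has dimension $\le k$. For $x=(x_1,\dots,x_k)$ take lines $\ell_i,\ell_i'$ through $x_i$ as in Lemma 1. Then $\prod_i\ell_i$ and $\prod_i\ell_i'$ are bilipschitz embeddings of $\mathbb R^k$, and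
$$\prod_i\ell_i(\mathbb R)\cap\prod_i\ell_i'(\mathbb R)=\prod_i\big(\ell_i(\mathbb R)\cap\ell_i'(\mathbb R)\big)=\{x\}.$$
So Theorem A yields the following.

**Corollary.** If $\mathbb Z^n\times\prod_{i=1}^kL_{E_i}$ and $\mathbb Z^{n'}\times\prod_{j=1}^lL_{F_j}$ are quasi-isometric, where $k,l\ge1$, then $n=n'$, $k=l$, and $\prod_iL_{E_i}$ and $\prod_jL_{F_j}$ are quasi-isometric.

Here, as always, the groups $E_i,F_j$ are finite and non-trivial.

## Classification for subgroups of corank one

Finally we allow $N\le\mathbb Z^m$ to be any subgroup of rank $m-1$, so that $\mathbb Z^m/N$ may have torsion. For example, let $m=2$ and $N=\langle(2,0)\rangle$. Then $\mathbb Z^2/N\cong\mathbb Z/2\times\mathbb Z$, and the lamps sit on two parallel lines. Restricting the cursor to $H_1=2\mathbb Z\times\mathbb Z$ gives a subgroup of index $2$ in $E\wr_{\mathbb Z^2/N}\mathbb Z^2$. No element of $H_1$ exchanges the two lines, so we can merge them into one line with lamps in $E\times E$. The subgroup is $\mathbb Z\times((E\times E)\wr\mathbb Z)$.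

**Theorem B (complete classification).** Let $E,F$ be non-trivial finite groups, $m,m'\ge1$, and let $N\le\mathbb Z^m$, $N'\le\mathbb Z^{m'}$ be subgroups of rank $m-1$, $m'-1$. Then $E\wr_{\mathbb Z^m/N}\mathbb Z^m$ and $F\wr_{\mathbb Z^{m'}/N'}\mathbb Z^{m'}$ are quasi-isometric if and only if $m=m'$ and $|E|,|F|$ are powers of a common integer. In particular this classifies the groups $E\wr_{\mathbb Z}\mathbb Z^m$.

**Step 1: removing the torsion.** *The purpose is to find a subgroup $\mathbb Z^{m-1}\times L_{E^A}$ of finite index.* Recall that a finitely generated group is quasi-isometric to each of its finite-index subgroups. Write $\mathbb Z^m/N\cong\mathbb Z\times A$ with $A$ finite, and let $H_1\le\mathbb Z^m$ be the preimage of $\mathbb Z\times\{0\}$, of index $|A|$. Then $\big(\bigoplus_{\mathbb Z^m/N}E\big)\rtimes H_1$ has index $|A|$ in $E\wr_{\mathbb Z^m/N}\mathbb Z^m$. Choose representatives $z_a$, $a\in A$, of the cosets of $H_1$ in $\mathbb Z^m$. Each element of $\mathbb Z^m/N$ is $x+z_a+N$ for exactly one $a$ and one $x+N\in H_1/N$, and translation by $H_1$ changes only $x+N$. So as an $H_1$-set, $\mathbb Z^m/N$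 is a disjoint union of $|A|$ copies of $H_1/N\cong\mathbb Z$. Collecting the $|A|$ lamps with the same $x+N$ into one lamp with values in $E^A$ gives an isomorphism of the subgroup with $E^A\wr_{H_1/N}H_1$.

Here $H_1\cong\mathbb Z^m$. Since $H_1/N\cong\mathbb Z$ is free, $N\cong\mathbb Z^{m-1}$ is a direct summand: $H_1=N\oplus\langle u\rangle$. The subgroup $N$ acts trivially on $H_1/N$, so it commutes with all lamps, and it commutes with $u$. So our subgroup is $\mathbb Z^{m-1}\times(E^A\wr\mathbb Z)$. In the same way the other group has a finite-index subgroup $\mathbb Z^{m'-1}\times(F^{A'}\wr\mathbb Z)$ with $A'$ finite.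

**Step 2: the arithmetic condition.** *The purpose is to see that replacing $E,F$ by $E^A,F^{A'}$ does not change the condition.* Call integers $u,v\ge2$ *dependent* if $u^a=v^b$ for some integers $a,b\ge1$. For example $4^3=8^2$, and $4,8$ are both powers of $2$. In general, dependence is equivalent to being powers of a common integer with positive exponents. If $u=d^r$ and $v=d^s$, then $u^s=v^r$. Conversely, let $u^a=v^b$. The vectors of prime exponents satisfy $a\,e(u)=b\,e(v)$, and they are non-zero. Let $w$ be $e(u)$ divided by the greatest common divisor of its entries. Then $e(u)$ is a positive integer multiple of $w$, and $e(v)=\frac{p'}{q'}w$ with $p',q'\ge1$ coprime. As $e(v)$ is an integer vector, $q'$ divides every entry of $w$, so $q'=1$. With $d$ the integer whose exponent vector is $w$, both $u$ and $v$ are powers of $d$.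

Dependence of $|E|^{|A|}$ and $|F|^{|A'|}$ is equivalent to dependence of $|E|$ and $|F|$. A relation $(|E|^{|A|})^a=(|F|^{|A'|})^b$ is a relation between powers of $|E|$ and $|F|$. Conversely, $|E|^a=|F|^b$ raised to the power $|A||A'|$ reads $(|E|^{|A|})^{a|A'|}=(|F|^{|A'|})^{b|A|}$. So we may replace $E,F$ by $E^A,F^{A'}$ and compare $\mathbb Z^{m-1}\times L_E$ with $\mathbb Z^{m'-1}\times L_F$.

**Step 3: only if.** *The purpose is to cancel the free abelian factors.* Since $L_E,L_F\in\mathcal C_1$, Theorem A gives $m=m'$ and that $L_E,L_F$ are quasi-isometric. By the Eskin–Fisher–Whyte theorem, $|E|$ and $|F|$ are powers of a common integer.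

**Step 4: if.** *The purpose is to build the quasi-isometries, as for $\mathbb Z/2$ and $\mathbb Z/4$.* Let $m=m'$, $|E|=d^r$, $|F|=d^s$ with $r,s\ge1$. If $|E_1|=|E_2|$, a bijection $E_1\to E_2$ fixing $1$, applied lamp by lamp, is a bijection $L_{E_1}\to L_{E_2}$ (supports stay finite). It preserves $\rho$, because $\rho$ depends only on the cursors and on where the lamps differ. By (1) it is a quasi-isometry. So we may take $E=(\mathbb Z/d)^r$ and $F=(\mathbb Z/d)^s$. The elements of $(\mathbb Z/d)\wr\mathbb Z$ with cursor in $r\mathbb Z$ form a subgroup of index $r$, the preimage of $r\mathbb Z$ under the cursor homomorphism. Collecting the lamps at $rj,rj+1,\dots,rj+r-1$ into block $j$ and dividing the cursor by $r$ identifies it with $(\mathbb Z/d)^r\wr\mathbb Z$. The same holds for $s$. So $L_E$ and $L_F$ are both quasi-isometric to $(\mathbb Z/d)\wr\mathbb Z$, hence to each other, and so are their products with $\mathbb Z^{m-1}$. $\square$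

For instance, the group with lamps in $\mathbb Z/2$ on two parallel lines, from the beginning of this section, is quasi-isometric to $\mathbb Z\times L_{\mathbb Z/4}$ and to $\mathbb Z\times L_{\mathbb Z/2}$, but not to $\mathbb Z\times L_{\mathbb Z/3}$.
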